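# Generalized Petersen graphs past the threshold $n_k$: balance only at the diameter

## 1. Balanced pairs, $\ell$-distance-balanced graphs, and $GP(n,k)$

All graphs are finite and connected. For vertices $x,y$ of $G$, $d_G(x,y)$ is the number of edges on a shortest $x,y$-path, and ${\rm diam}(G)$ is the largest distance in $G$.

**Definition 1 (closer sets, balanced pairs).** For $x,y\in V(G)$ let
$$W_{xy}=\{w\in V(G):\ d_G(w,x)<d_G(w,y)\},$$
the set of vertices closer to $x$ than to $y$. The vertices $x,y$ are balanced if $|W_{xy}|=|W_{yx}|$.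

Example: in the path $0-1-2-3$ we have $W_{01}=\{0\}$ and $W_{10}=\{1,2,3\}$, so $0,1$ are not balanced. On the other hand $W_{03}=\{0,1\}$ and $W_{30}=\{2,3\}$, so $0,3$ are balanced.

**Definition 2 ($\ell$-distance-balanced).** For $\ell\in\{1,\dots,{\rm diam}(G)\}$, the graph $G$ is $\ell$-distance-balanced if every pair $x,y$ with $d_G(x,y)=\ell$ is balanced. For $\ell=1$ one says distance-balanced.

Example: the path $0-1-2-3$ is $3$-distance-balanced, because its only pair at distance $3$ is balanced. It is not $1$-distance-balanced, and not $2$-distance-balanced either: $W_{02}=\{0\}$, $W_{20}=\{2,3\}$. A cycle is $\ell$-distance-balanced for every $\ell$, since for any two vertices there is a reflection that exchanges them, and it exchanges $W_{xy}$ with $W_{yx}$.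

**Definition 3 (generalized Petersen graph).** For $n\ge3$ and $1\le k<n/2$, the graph $GP(n,k)$ has vertices $u_i,v_i$ $(i\in\mathbb Z_n)$ and edges $u_iu_{i+1}$, $v_iv_{i+k}$, $u_iv_i$ $(i\in\mathbb Z_n)$. We call the $u_i$ outer vertices, the $v_i$ inner vertices, and the edges $u_iv_i$ spokes. Throughout, $k<n/2$.

Example: $GP(5,2)$ is the Petersen graph, which is cubic with $10$ vertices, girth $5$ and diameter $2$. If $x,y$ are adjacent, then $W_{xy}$ consists of $x$ and its two other neighbors, and the four vertices not adjacent to $x$ or $y$ are at distance $2$ from both. So $|W_{xy}|=|W_{yx}|=3$. If $d(x,y)=2$, then $x,y$ have exactly one common neighbor, $W_{xy}$ is $x$ with its two other neighbors, and again both sets have size $3$. So $GP(5,2)$ is $\ell$-distance-balanced for $\ell=1,2$.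

## 2. The conjectured threshold $n_k$ and the two theorems

Fix $k$ and let $n$ grow. At which distances $\ell$ can $GP(n,k)$ be balanced? Ma, Wang and Klavžar, "On $\{1,2\}$-distance-balancedness of generalized Petersen graphs", arXiv:2407.02635 (2024), conjecture that from an explicit value of $n$ on, balance is impossible at every distance below the diameter.

**Conjecture.** Let $k\ge2$ be an integer and let
$$n_k=\begin{cases}11,&k=2,\\(k+1)^2,&k\text{ odd},\\k(k+2),&k\ge4\text{ even}.\end{cases}$$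
Then $GP(n,k)$ is not $\ell$-distance-balanced for any $n>n_k$ and any $1\le\ell<{\rm diam}(GP(n,k))$. Moreover, $n_k$ is the smallest integer with this property.

**Theorem 1.** The conjecture holds for every $k\ge2$.

**Theorem 2.** Let $k\ge2$, $n\ge n_k$, $D={\rm diam}(GP(n,k))$.

(a) If $n>n_k$, then $GP(n,k)$ is $\ell$-distance-balanced if and only if $\ell=D$. Moreover, for each $1\le\ell<D$ there are $u_i,v_j$ at distance $\ell$ with $|W_{v_ju_i}|>|W_{u_iv_j}|$.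

(b) If $n=n_k$, the set of all $\ell$ for which $GP(n,k)$ is $\ell$-distance-balanced is $\{4,5\}=\{D-1,D\}$ if $k=2$; $\{k+2,k+3\}=\{D-1,D\}$ if $k$ is odd; $\{1,k+2\}=\{1,D\}$ if $k\ge4$ is even.

(c) $D=F+2$ with $F$ as follows. If $k=2$, $F=\lceil\lfloor n/2\rfloor/2\rceil$. If $k\ge3$, write $n=hk+\rho$ with $-\frac{k-1}2\le\rho\le\frac k2$; then $F=\lfloor\beta/2\rfloor$, where $\beta=h+k+1-\rho$ if $\rho\ge1$ (except $\beta=h+k-1$ if $\rho=1$ and $k$ is even), and $\beta=h+k-1+\rho$ if $\rho\le0$.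

Theorem 1 follows from Theorem 2. By (a), $n_k$ has the required property. By (b), the graph $GP(n_k,k)$ is $\ell$-distance-balanced for some $\ell<D$, so no integer smaller than $n_k$ has the property. It remains to prove Theorem 2.

## 3. Distances through three functions on $\mathbb Z_n$

**Step 1 (distances).** This step replaces the graph by arithmetic in $\mathbb Z_n$. For $i\in\mathbb Z_n$ let

* $f(i)=\min\{|a|+|b|:\ a,b\in\mathbb Z,\ a+kb\equiv i\}$,
* $c(i)=\min\{|a|:\ a\equiv i\}$,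
* $\iota(i)=\min\{|b|:\ kb\equiv i\}$, and $\iota(i)=\infty$ if there is no such $b$,

all congruences being mod $n$. These functions are even, $f\le c$ and $f\le\iota$. Changing $a$ or $b$ by one gives
$$|f(i\pm1)-f(i)|\le1,\qquad |f(i\pm k)-f(i)|\le1 .$$

An outer step changes the index by $\pm1$, an inner step by $\pm k$, a spoke not at all. So the non-spoke steps of a path from index $0$ to index $i$ give a representation $a+kb\equiv i$, and there are at least $|a|+|b|\ge f(i)$ of them. Conversely, a representation gives a walk from $u_0$ to $v_i$ with one spoke ($a$ outer steps, a spoke, $b$ inner steps), and walks between vertices of the same type with two spokes. A path between vertices of different types uses at least one spoke. A path between vertices of the same type uses none, and then it has only outer or only inner steps, or at least two. Hence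
$$d(u_0,v_i)=1+f(i),\quad U(i):=d(u_0,u_i)=\min(c(i),f(i)+2),\quad V(i):=d(v_0,v_i)=\min(\iota(i),f(i)+2).\tag{1}$$
Put $F=\max f$; we shall show that this is the number $F$ of Theorem 2(c). By (1), $D\le F+2$. So $1\le\ell<D$ implies $\ell-1\in\{0,\dots,F\}$.

Example, $GP(11,2)$:

| $i$ | 0 | 1 | 2 | 3 | 4 | 5 |
|---|---|---|---|---|---|---|
| $c(i)$ | 0 | 1 | 2 | 3 | 4 | 5 |
| $f(i)$ | 0 | 1 | 1 | 2 | 2 | 3 |
| $\iota(i)$ | 0 | 5 | 1 | 4 | 2 | 3 |

Here $\iota(1)=5$ because $2\cdot(-5)\equiv1$, $\iota(3)=4$ because $2\cdot(-4)\equiv3$, and $\iota(5)=3$ because $2\cdot(-3)\equiv5$. By (1), $D=5$, attained by $d(u_0,u_5)=\min(5,5)$.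

**Step 2 (only mixed pairs matter).** This step discards all pairs of the same type. The map $i\mapsto a+b-i$, applied to the indices of both the $u$'s and the $v$'s, is an automorphism that swaps $u_a$ with $u_b$ and $v_a$ with $v_b$. So pairs of the same type are always balanced. For mixed pairs rotate so that the outer vertex is $u_0$, and put
$$\Delta(j)=|W_{v_ju_0}|-|W_{u_0v_j}| .$$
Since $d(u_0,v_j)=1+f(j)$:
$$GP(n,k)\text{ is }\ell\text{-distance-balanced}\iff\Delta(j)=0\text{ for all }j\text{ with }f(j)=\ell-1.\tag{2}$$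
In particular, if $D=F+2$, then no mixed pair has distance $D$, so $GP(n,k)$ is $D$-distance-balanced. Also $\Delta(-j)=\Delta(j)$, by the automorphism $i\mapsto-i$.

We write $m=\ell-1$. To prove Theorem 2(a) we must show $D=F+2$ and find, for every $m\in\{0,\dots,F\}$, one index $j$ with $f(j)=m$ and $\Delta(j)>0$.

## 4. The imbalance as a difference of two nonnegative sums

**Step 3 (formula for $\Delta$).** This step writes $\Delta(j)$ as (something about inner steps) minus (something about outer steps). We have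
$$\Delta(j)=\sum_w{\rm sgn}\big(d(w,u_0)-d(w,v_j)\big).$$
The vertex $w=u_i$ contributes ${\rm sgn}(U(i)-1-f(j-i))$. The vertex $w=v_{j-i}$ has $d(w,u_0)=1+f(j-i)$ and $d(w,v_j)=V(i)$, so it contributes ${\rm sgn}(1+f(j-i)-V(i))$. Thus
$$\Delta(j)=\sum_{i\in\mathbb Z_n}\big[{\rm sgn}(f(j-i)+1-V(i))-{\rm sgn}(f(j-i)+1-U(i))\big].$$
Put $t_j(i)=f(j-i)-f(i)$ and $t=t_j(i)$. By (1), $V(i)$ and $U(i)$ take only the values $f(i),f(i)+1,f(i)+2$, and the corresponding sign is ${\rm sgn}(t+1)$, ${\rm sgn}(t)$, ${\rm sgn}(t-1)$. Subtract ${\rm sgn}(t-1)$ from both signs, and let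
$$\varphi(t)={\rm sgn}(t+1)-{\rm sgn}(t-1)=\begin{cases}2,&t=0,\\1,&|t|=1,\\0,&|t|\ge2,\end{cases}\qquad \psi(t)={\rm sgn}(t)-{\rm sgn}(t-1)=\begin{cases}1,&t\in\{0,1\},\\0,&\text{otherwise.}\end{cases}$$
Then
$$\Delta(j)=P(j)-Q(j),\tag{3}$$
$$P(j)=\sum_{\iota(i)=f(i)}\varphi(t_j(i))+\sum_{\iota(i)=f(i)+1}\psi(t_j(i)),\qquad Q(j)=\sum_{c(i)=f(i)}\varphi(t_j(i))+\sum_{c(i)=f(i)+1}\psi(t_j(i)).$$
All terms are nonnegative. So any part of the sum $P$ bounds $P$ from below.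

**The spokes.** For $j=0$ we have $t_0(i)=f(-i)-f(i)=0$ for all $i$, so
$$\Delta(0)=2\,\#\{\iota=f\}+\#\{\iota=f+1\}-2\,\#\{c=f\}-\#\{c=f+1\}.$$
The case $\ell=1$ is a count: at how many indices is a path of inner steps alone optimal, compared with a path of outer steps alone?

## 5. $GP(11,2)$ and $GP(12,2)$ by hand

**Step 4 (the case $k=2$ made explicit).** This step gives closed formulas for $f$ and $Q$ when $k=2$. The integers $a+2b$ with $|a|+|b|\le s$ are exactly the integers $x$ with $|x|\le 2s$: such $x$ is $2b$ with $|b|\le s$, or $\pm(2b+1)$ with $0\le b\le s-1$, and clearly $|a+2b|\le2s$. So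
$$f(i)=\lceil c(i)/2\rceil,\qquad c(i)-f(i)=\lfloor c(i)/2\rfloor\qquad(k=2).$$
Let $n\ge11$. Then $F=\lceil\lfloor n/2\rfloor/2\rceil\ge3$. Further, $c=f$ iff $c\le1$, $c=f+1$ iff $c\in\{2,3\}$, and $c\ge f+2$ otherwise. Hence
$$Q(j)=\sum_{a\in\{0,\pm1\}}\varphi(t_j(a))+\sum_{a\in\{\pm2,\pm3\}}\psi(t_j(a)),\qquad t_j(a)=f(j-a)-f(a),\tag{4}$$
with $f(0)=0$, $f(\pm1)=f(\pm2)=1$, $f(\pm3)=2$. An index $i$ with $f(i)=F\ge3$ has $c(i)\ge5$, hence $c(i)\ge F+2$ and $U(i)=F+2$. So $D=F+2$, which is Theorem 2(c) for $k=2$; and $GP(n,2)$ is $D$-distance-balanced by Step 2.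

**Step 5 ($n=11=n_2$).** This step proves Theorem 2(b) for $k=2$. Here $F=3$ and $D=5$. By the table in Step 1, $\iota=f$ exactly at $0,\pm2,\pm4,\pm5$, and $\iota=f+1$ never occurs ($\iota(\pm1)=5$ and $\iota(\pm3)=4$ are too large). So $P$ has seven $\varphi$-terms.

| $j$ | $f(j)$ | $t_j$ at $0,2,-2,4,-4,5,-5$ | $P$ | $t_j$ at $a=-3,\dots,3$ | $Q$ | $\Delta$ |
|---|---|---|---|---|---|---|
| 0 | 0 | all $0$ | 14 | all $0$ | 10 | 4 |
| 2 | 1 | $1,-1,1,-1,1,-1,-1$ | 7 | $1,1,1,1,0,-1,-1$ | 6 | 1 |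
| 4 | 2 | $2,0,2,-2,0,-2,-2$ | 4 | $0,2,2,2,1,0,-1$ | 3 | 1 |
| 5 | 3 | $3,1,1,-1,-1,-3,-2$ | 4 | $0,1,2,3,1,1,-1$ | 4 | 0 |

For instance, in the last row $t_5(-2)=f(7)-f(2)=f(4)-f(2)=1$, and $Q(5)=\psi(0)+\psi(1)+\varphi(2)+\varphi(3)+\varphi(1)+\psi(1)+\psi(-1)=1+1+0+0+1+1+0$. Only $j=\pm5$ have $f(j)=3$, and $\Delta(-5)=\Delta(5)=0$. So $GP(11,2)$ is not balanced for $\ell=1,2,3$, it is $4$-distance-balanced, and it is $5$-distance-balanced because $5=D$.

**Step 6 ($n=12$).** This step proves Theorem 2(a) for the first graph past the threshold, and shows a difficulty. Here $f(0),\dots,f(6)=0,1,1,2,2,3,3$, $F=3$, $D=5$; at even $i$ we have $\iota(i)=c(i)/2=f(i)$, at odd $i$ we have $\iota(i)=\infty$.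

| $j$ | $f(j)$ | $t_j$ at $0,2,4,6,8,10$ | $P$ | $t_j$ at $a=-3,\dots,3$ | $Q$ | $\Delta$ |
|---|---|---|---|---|---|---|
| 0 | 0 | all $0$ | 12 | all $0$ | 10 | 2 |
| 1 | 1 | $1,0,0,0,1,1$ | 9 | $0,1,0,1,-1,0,-1$ | 7 | 2 |
| 2 | 1 | $1,-1,-1,-1,1,1$ | 6 | $1,1,1,1,0,-1,-1$ | 6 | 0 |
| 4 | 2 | $2,0,-2,-2,0,2$ | 4 | $1,2,2,2,1,0,-1$ | 3 | 1 |
| 5 | 3 | $3,1,-1,-2,0,2$ | 4 | $0,2,2,3,1,1,-1$ | 3 | 1 |
| 6 | 3 | $3,1,-1,-3,-1,1$ | 4 | $0,1,2,3,2,1,0$ | 4 | 0 |

The rows $j=0,1,4,5$ give $\Delta>0$ for $m=0,1,2,3$. With $D=F+2$ this is Theorem 2(a) for $(n,k)=(12,2)$.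

## 6. Counting inner multiples: what it gives, where it stops, and the crossing principle

The first approach is to take $j=mk$, the most natural index with $f(j)=m$, and to count. For $m=0$ all $t_0(i)$ are $0$. For $m=1$ and $j=k$ we have $|t_k(i)|=|f(i-k)-f(i)|\le1$ for all $i$. So each $i$ with $\iota(i)=f(i)$ contributes at least $2$, respectively at least $1$, to $P$. There are roughly $n/k$ such $i$, while $Q$ has only about $k+2$ terms (Section 9 makes both statements precise). For $n$ above roughly $k(k+2)$ this should win, and it explains the size of $n_k$. It settles $\ell=1$ and $\ell=2$, up to a case or two at the threshold.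

At $m=2$ the count collapses: $t_j(i)$ is no longer confined to $\{-1,0,1\}$. Take $k=2$, $n=2h$ with $h\ge6$, and $2\le m\le h/2$. I claim that $P(2m)=4$, however large $n$ is. Only even indices have finite $\iota$, and $\iota(2b)=f(2b)=\min(b,h-b)$ for $0\le b\le h$. For $0\le b\le m$ we get $t_{2m}(2b)=m-2b$, and for $m\le b\le h/2$ we get $t_{2m}(2b)=-m$. The numbers $m-2b$ include $0$ once, or $1$ and $-1$ once each; the contribution is $2$. For $0\le b\le h/2$ we get $t_{2m}(-2b)=\min(m+b,h-m-b)-b=\min(m,h-m-2b)$. Here $h-m-2b$ descends in steps of $2$ from $h-m\ge m\ge2$ to $-m$ or $1-m$, so again $0$ occurs once or $1,-1$ occur once each, with contribution $2$. The index $0$ has $t=m$ and the index $\pm h$ (if $h$ is even) has $t=-m$; these are the only ones counted on both sides, and they contribute nothing. So $P(2m)=4$.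

So for $m\ge2$ the only hope is to prove $P\ge4$ and $Q\le3$, and there is no slack. The choice of $j$ then matters: in $GP(12,2)$ the natural choices $j=2$ for $m=1$ and $j=6$ for $m=3$ give $\Delta=0$, while $j=1$ and $j=5$ work. Moreover, multiples of $k$ need not reach the largest values of $f$. In $GP(24,4)$, $f(4b)\le\iota(4b)=\min(b,6-b)\le3$ for $0\le b\le6$. But $f(11)=4$: the integer $11$ costs $4$ as $12-1$ and at least $4$ always (for $b=2$ the cost is $5$, for other $b$ more), $-13=-12-1$ costs $4$, and the other integers $\equiv11$ have absolute value at least $35$ and cost at least $35/4$.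

What survives of the picture above is that $t_j(bk)$ starts at $m\ge2$ on both sides of $b=0$, moves down in steps of size at most $2$, and must pass through zero. Each passage is worth $2$.

**Step 7 (crossing principle).** This step isolates that observation; it will give $P\ge4$ throughout.

**Lemma 3.** Let $t(0),\dots,t(q)$ be integers with $t(b+1)-t(b)\in\{0,-1,-2\}$, $t(0)\ge2$, $t(q)\le0$. Let $b_1$ be the first index with $t(b_1)\le0$ (the first crossing). Then $\sum_{b=1}^{b_1}\varphi(t(b))\ge2$.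

Proof. We have $b_1\ge1$ and $t(b_1-1)\ge1$, so $t(b_1)\ge-1$. If $t(b_1)=0$, then $\varphi(t(b_1))=2$. If $t(b_1)=-1$, then $t(b_1-1)=1$; as $t(0)\ge2$, $b_1-1\ge1$, and the two terms contribute $1+1$. $\square$

## 7. The graphs $GP(n,2)$ with $n\ge13$

This section completes Theorem 2 for $k=2$. By Step 4 we have $D=F+2$; what is missing is an index $j$ with $\Delta(j)>0$ for each $m\in\{0,\dots,F\}$.

**Step 8 (a supply of inner indices, $n\ge11$).** This step produces enough indices with $\iota=f$. Let $N=\lceil n/2\rceil$. From $f(i)=\lceil c(i)/2\rceil$,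
$$f(2b)=\min(b,N-b)\qquad(0\le2b\le n).$$
For $|b|\le N/2$ this gives $f(2b)=|b|$, and $f\le\iota\le|b|$ gives $\iota(2b)=f(2b)=|b|$. If $2b\equiv2b'$ with $0<e=b-b'\le N$, then $2e\le n+1<2n$, so $2e=n$ and $e=N$. Hence these elements are distinct, except that $b=\pm N/2$ coincide if $n$ and $N$ are both even. So there are at least $N$ of them.

**Step 9 ($m=0$ and $m=1$, $n\ge13$).** This step does the count. Here $N\ge7$.

For $m=0$, $j=0$: $Q(0)=2\cdot3+4=10<14\le2N\le P(0)$.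

For $m=1$, $j=2$: at $a=-3,\dots,3$ we have $t_2(a)=1,1,1,1,0,-1,-1$, so by (4) $Q(2)=1+1+1+1+2+0+0=6$. All elements of Step 8 have $|t_2|\le1$, so $P(2)\ge N$. If $N$ is odd, take $b=-\frac{N-1}2$. Then $1-b=\frac{N+1}2$, $N+1\le n$, and $f(2-2b)=\min(\frac{N+1}2,\frac{N-1}2)=\frac{N-1}2=f(2b)$, so $t_2(2b)=0$ contributes $2$ and $P(2)\ge N+1$. So $P(2)\ge8>6$, whether $N=7$ or $N\ge8$.

**Step 10 ($2\le m\le n/4$, $n\ge13$).** This step takes $j=2m$, so $c(j)=2m$ and $f(j)=m$, and shows $P\ge4$, $Q\le3$.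

*$P\ge4$.* For $0\le b\le N/2$ put $t(b)=t_j(2b)=f(j-2b)-b$ and $t^-(b)=t_j(-2b)=f(j+2b)-b$. Both start at $m\ge2$, and as $f$ changes by at most $1$ when the index changes by $k=2$, their steps lie in $\{0,-1,-2\}$. We have $t(b)=m-2b$ for $0\le b\le m\le N/2$, so the first crossing is $b_1=\lceil m/2\rceil$. For $t^-$ let $b_0=\lfloor N/2\rfloor$. Then $2m+2b_0\le\frac n2+N\le n+\frac12$, so the integer $2m+2b_0$ is at most $n$, and
$$t^-(b_0)=f(2m+2b_0)-b_0\le N-m-2b_0\le1-m<0 .$$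
By Lemma 3 each side contributes at least $2$. The elements used are distinct: by Step 8 a coincidence needs $b_1=N/2=n/4$, while $b_1\le\frac{m+1}2\le\frac{n/4+1}2<\frac n4$. So $P(j)\ge4$.

*$Q\le3$.* Since $c$ changes by at most $1$ per step, $c(2m\pm e)\ge2m-e$ and $f(2m\pm e)\ge m-\lfloor e/2\rfloor$ for $e=1,2,3$. So $t_j(\pm1)\ge m-1$, $t_j(\pm2)\ge m-2$, $t_j(\pm3)\ge m-3$, and $t_j(0)=m\ge2$ contributes $0$. Recall that both $\varphi$ and $\psi$ vanish at $t\ge2$.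

* $m\ge5$: $Q=0$.
* $m=4$: only $a=\pm3$ can contribute, at most $1$ each. $Q\le2$.
* $m=3$: $t_j(\pm1)\ge2$, and $t_j(-2)=f(8)-1\ge2$ since $c(8)\ge5$ for $n\ge13$. The terms $a=2,3,-3$ give at most $1$ each. $Q\le3$.
* $m=2$: $t_j(1)=f(3)-1=1$ gives $1$; $t_j(-1)=f(5)-1=2$ and $t_j(-2)=f(6)-1=2$ give $0$; $t_j(3)=f(1)-2=-1$ gives $\psi(-1)=0$; $a=2,-3$ give at most $1$ each. $Q\le3$.

**Step 11 ($n/4<m\le F$, $n\ge13$).** This step treats the one remaining value. If $\lfloor n/2\rfloor=2p$, then $F=p\le n/4$ and there is no such $m$. If $\lfloor n/2\rfloor=2p+1$, then $n\in\{4p+2,4p+3\}$, $F=p+1$, and each $m\le p$ satisfies $4m\le n$; so $m=p+1$, and $n\ge13$ gives $p\ge3$. Take $j=2p+1$; then $f(j)=p+1$.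

We have $f(2p)=p$, $f(2p+2)\ge p$ (as $n-2p-2\in\{2p,2p+1\}$), $f(2p-1)=p$, and $f(2p+3)=p$ (as $n-2p-3\in\{2p-1,2p\}$). So $t_j(\pm1),t_j(\pm2)\ge p-1\ge2$ and $t_j(0)=p+1$. Only $a=\pm3$ can contribute, so $Q\le2$.

With $t,t^-$ as in Step 10, $t(p)=f(1)-p=1-p<0$, and $t^-(p)=f(4p+1)-p=f(n-4p-1)-p=1-p<0$ because $n-4p-1\in\{1,2\}$. Here $p\le N/2$, both sequences start at $m\ge2$, and the elements $2b$, $|b|\le p$, are distinct since $2\cdot2p<n$. Lemma 3 gives $P\ge4>Q$.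

With Steps 4–6, Theorem 2 is proved for $k=2$.

## 8. The function $g$ and reduction of $f$ to $g$

From here on we prepare the case $k\ge3$, where $f$ has no one-line formula.

**Step 12 (values of $g$).** This step computes the cost of an integer, before reduction mod $n$. For $i\ge0$ let
$$g(i)=\min_{b\in\mathbb Z}(|i-bk|+|b|).$$
As $k\ge2$, the bracket is decreasing on the integers $b\le i/k$ and increasing on the integers $b\ge i/k$. So the minimum is the smaller of the values at any two consecutive integers enclosing $i/k$. Example, $k=3$: $g(0),\dots,g(8)=0,1,2,1,2,3,2,3,4$.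

**Lemma 4.** For integers $y,z$:
$$g(yk+z)=\min(y+z,\ y+1+|k-z|)\qquad\text{if }y\ge0,\ 0\le z\le\tfrac{3k+1}2,\tag{5}$$
$$g(yk-z)=\min(y+z,\ y-1+|k-z|)\qquad\text{if }y\ge2,\ 0\le z\le\tfrac{3k-1}2;\tag{6}$$
in (6), $y\ge1$ suffices if $z\le k$.

Proof. For $z\le k$ these are the values at $b=y,y+1$, respectively at $b=y,y-1$. Let $z=k+z'>k$. In (5), $z'\le\frac{k+1}2\le k$, so the case already proved gives
$$g((y+1)k+z')=\min(y+1+z',\,y+2+k-z')=y+1+z'=y+1+|k-z|,$$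
and $y+z=y+k+z'$ is not smaller. In (6), $z'\le\frac{k-1}2$ and $y-1\ge1$, so
$$g((y-1)k-z')=\min(y-1+z',\,y-2+k-z')=y-1+z'=y-1+|k-z|,$$
and $y+z$ is not smaller. $\square$

**Step 13 ($f$ from $g$).** This step shows that for $n\ge k(k+2)$ only two integers in a residue class compete. First,
$$\tfrac ik\le g(i)\le\tfrac ik+\tfrac{k+1}2 .$$
The lower bound holds since $|i-bk|+|b|\ge\frac1k(|i-bk|+k|b|)\ge\frac ik$. For the upper bound write $i=qk+r$, $0\le r<k$, and average the values $q+r$ and $q+1+k-r$: this gives $q+\frac{k+1}2\le\frac ik+\frac{k+1}2$.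

By definition $f(i)=\min_{s\in\mathbb Z}g(|i+sn|)$. If $n\ge k(k+2)$, $0\le i\le n$ and $s\ge1$, then $g(i+sn)\ge\frac ik+k+2>\frac ik+\frac{k+1}2\ge g(i)$, and in the same way $g((n-i)+sn)>g(n-i)$. Hence
$$f(i)=\min(g(i),g(n-i))\qquad(0\le i\le n,\ n\ge k(k+2)).\tag{7}$$
Note that $n_k\ge k(k+2)$ for all $k\ge2$.

## 9. Outer indices, inner indices and an upper bound for $F$ $(k\ge3)$

Let $k\ge3$ and $n\ge n_k$. Write $n=hk+\rho$ with $-\frac{k-1}2\le\rho\le\frac k2$; this range contains exactly $k$ integers, so $h,\rho$ are unique. **Case I** means $\rho\ge1$. **Case II** means $\rho=-\sigma\le0$. Since $n\ge k(k+2)$, we have $h\ge k+2$, and $h=k+2$ forces $\rho\ge0$.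

* If $k$ is odd, then $n\ge(k+1)^2=k(k+2)+1$. So $h=k+2$ forces $\rho\ge1$ (Case I), and then $\rho=1$ iff $n=n_k$.
* If $k$ is even, Case II with $h=k+2$ occurs iff $n=n_k$, and then $\sigma=0$.

So in Case II, $h\ge k+3$ unless $k$ is even and $n=n_k$. Moreover $h\ge6$ unless $k=3$, $h=5$, $\rho=1$, that is, $(n,k)=(16,3)$.

**Step 14 (the outer indices).** This step determines all $i$ that occur in $Q$.

First, $f(i)=g(i)$ for $0\le i\le\frac{3k+2}2$. Indeed, $g(i)=\min(i,k+1-i)\le\frac{k+1}2$ for $i\le k$, and $g(k+z)=\min(1+z,2+k-z)\le\frac{k+3}2$ for $0\le z\le\frac{k+2}2$. On the other hand,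
$$g(n-i)\ge\tfrac{n-i}k\ge k+2-\tfrac32-\tfrac1k=k+\tfrac12-\tfrac1k\ge\tfrac{k+3}2,$$
the last inequality being $k^2\ge2k+2$, true for $k\ge3$. Now use (7).

Suppose $0\le i\le n/2$ and $c(i)=i\le f(i)+1$, with $i=qk+r$, $0\le r<k$. Then $i\le q+r+1$ gives $q(k-1)\le1$, so $q=0$; and then $i\le(k+1-i)+1$. Conversely, for $0\le a\le\frac{k+2}2$ $(\le k)$ we have $f(a)=\min(a,k+1-a)$. So $c(i)\le f(i)+1$ iff $i\equiv a$ with $|a|\le\frac{k+2}2$, and these residues are distinct since $k+2<n$. Here $f(a)=|a|=c(a)$ if $|a|\le\frac{k+1}2$, and $f(a)=\frac k2=|a|-1$ if $k$ is even and $|a|=\frac{k+2}2$. With $\tau(a)=f(j-a)-|a|$ (so that $t_j(a)=\tau(a)+1$ in the last case),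
$$Q(j)=\sum_{|a|\le(k+2)/2}q(a),\qquad q(a)=\begin{cases}\varphi(\tau(a)),&|a|\le\frac{k+1}2,\\1\text{ if }\tau(a)\in\{-1,0\},\text{ else }0,&|a|=\frac{k+2}2.\end{cases}\tag{8}$$
For later use: if $|a|\le\frac{k+1}2$, then $q(a)\le2$, $q(a)\le1$ if $\tau(a)\ge1$, and $q(a)=0$ if $\tau(a)\ge2$. If $|a|=\frac{k+2}2$, then $q(a)\le1$, and $q(a)=0$ if $\tau(a)\ge1$.

**Step 15 (a supply of inner indices).** This step produces indices with $\iota=f$. Let $N=g(n)$. By (5), (6), using $2\rho\le k$ and $2\sigma\le k-1$, we get $N=h+|\rho|$. For $0\le b\le h-1$ the same computation gives $g(n-bk)=g((h-b)k+\rho)=h-b+|\rho|=N-b$, and $g(bk)=b$. So by (7)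
$$f(bk)=\min(b,N-b)\qquad(0\le b\le h-1).\tag{9}$$
Since $|\rho|\le\frac k2\le k-1\le h-3$, we have $\frac{N+1}2\le h-1$. So for $|b|\le N/2$, (9) gives $f(bk)=|b|$, and $f\le\iota\le|b|$ gives $\iota(bk)=f(bk)=|b|$.

*Distinctness.* The elements $bk$, $|b|\le N/2$, are distinct mod $n$, except that $b=\pm h/2$ coincide if $\rho=0$ and $h$ is even. A coincidence requires $n\mid ek$ with $0<e\le N$. Now $Nk=hk+|\rho|k<2n$, because $|\rho|k\le\frac{k^2}2<k(k+2)-(k-1)\le hk+2\rho$. So $ek=n$. Then $k\mid\rho$, hence $\rho=0$ and $e=h=N$, and the two indices are $\pm N/2=\pm h/2$.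

Hence $I_0=\{bk:\ |b|\le N/2\}$ has at least $N$ elements.

**Step 16 ($2F\le\beta$).** This step gives half of Theorem 2(c). Let $0\le j\le n$, $j=bk+r$, $0\le r<k$. By (7), $2f(j)\le g(j)+g(n-j)$. We bound this sum by $\beta$, using in each case one value of the bracket in the definition of $g$.

*Case I.* Here $b\le h$ and $n-j=(h-b)k+\rho-r$.

* If $r\ge\rho$: $g(j)\le b+1+k-r$ and $g(n-j)\le h-b+r-\rho$, with sum $h+k+1-\rho$.
* If $r<\rho$: the sum is at most $(b+r)+(h-b+\rho-r)=h+\rho\le h+k+1-\rho$.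

If moreover $k$ is even and $\rho=1$, we need $h+k-1$:

* $r=0$: the sum is at most $b+(h-b+1)=h+1\le h+k-1$.
* $1\le r\le\frac k2$: the sum is at most $(b+r)+(h-b+r-1)\le h+k-1$.
* $r\ge\frac k2+1$: then $r>\rho$, so $b\le h-1$, $n-j=(h-b-1)k+(k+1-r)$, and the sum is at most $(b+1+k-r)+(h-b-1+k+1-r)=h+2k+1-2r\le h+k-1$.

*Case II.* If $b=h$, then $j=n$ and $f(j)=0$. Let $b\le h-1$, so $n-j=(h-b-1)k+(k-\sigma-r)$.

* If $r\le k-\sigma$: the sum is at most $(b+r)+(h-b-1+k-\sigma-r)=h+k-1-\sigma=\beta$.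
* If $r>k-\sigma$: the sum is at most $(b+1+k-r)+(h-b-1+r+\sigma-k)=h+\sigma\le h+k-1-\sigma$.

## 10. Distances $1$ and $2$ by counting $(k\ge3)$

**Step 17.** This step computes $Q$ for $m=0,1$ and compares it with the count of $I_0$.

*$m=0$, $j=0$.* All $t_0(i)=0$. By Step 14, $Q(0)=2(k+2)$ for $k$ odd, and $Q(0)=2(k+1)+2=2(k+2)$ for $k$ even. And $P(0)\ge2|I_0|\ge2N$.

*$m=1$, $j=k$.* The values $t=t_k(a)=f(k-a)-f(a)$ are, by Step 14:

* $0\le a\le\frac{k-1}2$: $f(k-a)=\min(k-a,1+a)=1+a$, $t=1$.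
* $a=\frac k2$: $t=0$.
* $a=\frac{k+1}2$: $f(k-a)=\frac{k-1}2$, $t=-1$.
* $a=\frac{k+2}2$: $f(k-a)=\frac{k-2}2$, $f(a)=\frac k2$, $t=-1$, and $\psi(t)=0$.
* $a=-\alpha$, $1\le\alpha\le\frac{k+1}2$: $f(k+\alpha)=\min(1+\alpha,2+k-\alpha)=1+\alpha$, $t=1$.
* $a=-\frac{k+2}2$: $f(k-a)=\frac{k+2}2$, $f(a)=\frac k2$, $t=1$, and $\psi(t)=1$.

For $k$ odd the contributions are $\frac{k+1}2+1+\frac{k+1}2$, so $Q(k)=k+2$. For $k$ even they are $\frac k2+2+0+\frac k2+1$, so $Q(k)=k+3$.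

Each $i\in I_0$ has $|t_k(i)|=|f(i-k)-f(i)|\le1$, so $P(k)\ge|I_0|\ge N$. If $N$ is odd, take $b=-\frac{N-1}2$. Since $\frac{N+1}2\le h-1$, (9) gives $f((1-b)k)=\min(\frac{N+1}2,\frac{N-1}2)=f(bk)$, so $t_k(bk)=0$ and $P(k)\ge N+1$.

**Proposition 5.** Let $k\ge3$. If $n>n_k$, or if $k$ is odd and $n=n_k$, then $\Delta(0)>0$ and $\Delta(k)>0$.

Proof. By the start of Section 9, $h\ge k+3$, or $h=k+2$ and $\rho\ge1$. So $N=h+|\rho|\ge k+3$ and $P(0)\ge2k+6>Q(0)$. If $k$ is odd, $P(k)\ge k+3>Q(k)$. If $k$ is even, then either $N=k+3$ is odd and $P(k)\ge k+4$, or $N\ge k+4$ and $P(k)\ge k+4$; so $P(k)>Q(k)$. $\square$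

## 11. The index $j=mk$ up to the middle, $j=Yk-\nu$ beyond it

**Step 18 (choice of $j$).** This step picks, for each $2\le m\le\lfloor\beta/2\rfloor$, an index $j$ with $f(j)=m$. As Section 6 showed, multiples of $k$ may run out; past the middle of the cycle we stop near $Yk$ and adjust by outer steps. Let $k\ge3$, $n\ge n_k$, and
$$Y=\lceil h/2\rceil,\qquad Y'=\lfloor h/2\rfloor,\qquad \varepsilon=Y-Y'\in\{0,1\}.$$

**Range A** (Case I: $m\le Y-1$; Case II: $m\le Y'$): $j=mk$. Here $m\le h/2\le N/2$, so $f(j)=m$ by (9).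

**Range B** (Case I: $m\ge Y$; Case II: $m\ge Y'+1$): $j=Yk-\nu$, hence $n-j=Y'k+\nu'$ with $\nu'=\nu+\rho$, where

* in Case I, $\nu=m-Y\ge0$, and $\nu'=\nu+\rho\ge1$;
* in Case II, $\nu'=m-Y'\ge1$, and $\nu=\nu'+\sigma$.

Example: $k=3$, $n=20=7\cdot3-1$. Here $h=7$, $\sigma=1$, $\beta=8$, $Y=4$, $Y'=3$. Range A gives $j=6,9$ for $m=2,3$. For $m=4$, $\nu'=1$, $\nu=2$, $j=10$; indeed $f(10)=g(10)=\min(3+1,4+2)=4$.

From $2m\le\beta$, $2Y=h+\varepsilon$, $2Y'=h-\varepsilon$ we get: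

* Case I: $2\nu\le k+1-\rho-\varepsilon$, and also $2\nu\le k-1$. The latter is clear if $\rho+\varepsilon\ge2$. If $\rho=1$, $\varepsilon=0$: for $k$ odd, $2\nu\le k$ gives $2\nu\le k-1$ by parity; for $k$ even, $\beta=h+k-1$ gives $2\nu\le k-1$.
* Case II: $2\nu'\le k-1-\sigma+\varepsilon$.

Consequently, in Case I, $\nu\le\frac{k-1}2$ and $\nu'\le\frac{k+1-\rho}2+\rho=\frac{k+1+\rho}2\le\frac{3k+2}4$. In Case II, $\nu'\le\frac k2$ and $\nu=\nu'+\sigma\le\frac{k-1+\sigma+\varepsilon}2\le\frac{3k-1}4$. In particular $0\le\nu,\nu'\le k$.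

By (7), (6), (5),
$$f(j)=\min(Y+\nu,\ Y-1+k-\nu,\ Y'+\nu',\ Y'+1+k-\nu').$$

* Case I: $Y+\nu=m$. Further $Y-1+k-\nu\ge m$ as $2\nu\le k-1$; $Y'+\nu'=Y-\varepsilon+\nu+\rho\ge m$ as $\rho\ge1\ge\varepsilon$; $Y'+1+k-\nu'\ge m$ as $2\nu\le k+1-\rho-\varepsilon$.
* Case II: $Y'+\nu'=m$. Further $Y+\nu\ge m$; $Y-1+k-\nu\ge m$ as $2\nu'\le k-1-\sigma+\varepsilon$; $Y'+1+k-\nu'\ge m$ as $2\nu'\le k$.

So $f(j)=m$ in all cases.

**Step 19 ($F=\lfloor\beta/2\rfloor$ and $D=F+2$).** This step proves Theorem 2(c) for $k\ge3$. Since $\beta\ge h\ge5$, $\lfloor\beta/2\rfloor\ge2$, so by Step 18 the value $\lfloor\beta/2\rfloor$ is attained by $f$. With Step 16, $F=\lfloor\beta/2\rfloor$. By Step 14, elements $a$ with $c(a)\le f(a)+1$ have $f(a)\le\frac{k+1}2<\lfloor N/2\rfloor$, since $N\ge k+3$ for $k$ odd (Proposition 5's proof) and $N\ge h\ge k+2$ for $k$ even. And $\lfloor N/2\rfloor=f(\lfloor N/2\rfloor k)\le F$. So any $i$ with $f(i)=F$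 has $c(i)\ge F+2$, hence $U(i)=F+2$ and $D=F+2$. By Step 2, $GP(n,k)$ is $D$-distance-balanced.

## 12. Two crossings: $P(j)\ge4$

**Step 20.** This step applies Lemma 3 on both sides of $b=0$, and checks that no index is counted twice.

**Proposition 6.** Let $k\ge3$, $n\ge n_k$, $2\le m\le F$, and $j$ as in Step 18. Then $P(j)\ge4$.

Proof. For $0\le b\le\lfloor N/2\rfloor$ let
$$t(b)=t_j(bk)=f(j-bk)-b,\qquad t^-(b)=t_j(-bk)=f(j+bk)-b .$$
Both start at $m\ge2$. Since $f$ changes by at most $1$ when the index changes by $k$, their steps lie in $\{0,-1,-2\}$. We show that both reach values $\le0$.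

*Range A.* $t(m)=f(0)-m=-m<0$, with $m\le\lfloor N/2\rfloor$. For $t^-$: $n-(j+bk)=(h-m-b)k+\rho$, so $f(j+bk)=f((h-m-b)k+\rho)$.

* If $h-m\le\lfloor N/2\rfloor$, then $t^-(h-m)=f(\rho)-(h-m)\le|\rho|-(h-m)\le\frac k2-\frac h2\le0$.
* Otherwise, with $b=\lfloor N/2\rfloor<h-m$, $t^-(b)\le(h-m-b+|\rho|)-b=N-m-2\lfloor N/2\rfloor\le1-m<0$.

*Range B.* For $0\le z\le k$ we have $f(z)\le\min(z,k+1-z)\le\lfloor\frac{k+1}2\rfloor$.

* If $Y\le N/2$: $t(Y)=f(-\nu)-Y=f(\nu)-Y\le\lfloor\frac{k+1}2\rfloor-\lceil\frac{k+2}2\rceil\le0$, since $h\ge k+2$.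
* If $Y>N/2$: then $h+\varepsilon>h+|\rho|$, so $h$ is odd and $\rho=0$. This is Case II with $\nu=\nu'\le\frac k2$. Also $h\ge k+3$, because $h=k+2$ in Case II forces $k$, and so $h$, to be even. Hence $Y'=\frac{h-1}2\ge\frac{k+2}2$, and $t(Y')=f(k-\nu)-Y'\le1+\nu-Y'\le1+\frac k2-\frac{k+2}2=0$, with $Y'\le N/2$.
* For $t^-$: $Y'\le N/2$ and $j+Y'k=hk-\nu=n-\nu'$, so $t^-(Y')=f(\nu')-Y'\le\lfloor\frac{k+1}2\rfloor-\lfloor\frac{k+2}2\rfloor\le0$.

Let $b_1,b_1^-$ be the first crossings of $t,t^-$. By Lemma 3 the elements $bk$ with $1\le b\le b_1$, and the elements $-bk$ with $1\le b\le b_1^-$, contribute at least $2$ each; all lie in $I_0$, where $\iota=f$. By Step 15 all these elements are distinct, unless $\rho=0$, $h$ is even and $b_1=b_1^-=h/2$. But if $\rho=0$ and $h$ is even, then $b_1<h/2$: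

* Range A: $t(b)=f((m-b)k)-b=m-2b$ for $0\le b\le m$, so $b_1=\lceil m/2\rceil\le\frac{m+1}2\le\frac{h/2+1}2<\frac h2$.
* Range B: this is Case II with $\sigma=\varepsilon=0$, so $\nu=\nu'$, $2\nu\le k-1$, $Y=h/2$, and $t(Y-1)=f(k-\nu)-(Y-1)\le(1+\nu)-(Y-1)=\nu+2-Y$. If $k$ is odd, then $h\ge k+3$ (Case II), so $Y\ge\frac{k+3}2$, and $\nu\le\frac{k-1}2$. If $k$ is even, then $Y\ge\frac{k+2}2$ and $\nu\le\frac{k-2}2$. In both cases $t(Y-1)\le0$, so $b_1\le Y-1<h/2$.

So $P(j)\ge4$. $\square$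

In the example $k=3$, $n=20$, $j=10$: for $i=0,\dots,10$, $f(i)=0,1,2,1,2,3,2,3,4,3,4$, and $t(b)=t^-(b)$ runs through $4,2,0,-2,-2$ for $b=0,\dots,4$, one crossing on each side, at $\pm6$. On the outer side, $\tau(0)=4$, $\tau(\pm1)=f(9)-1=2$ and $\tau(\pm2)=f(8)-2=2$, so $Q(10)=0$.

## 13. Harmless terms: $Q(j)\le3$

**Proposition 7.** Let $k\ge3$, $n\ge n_k$, $(n,k)\ne(16,3)$, $2\le m\le F$, and $j$ as in Step 18. Then $Q(j)\le3$, except possibly if $k$ is odd, $n=n_k$ and $m=F=k+1$.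

Now $h\ge6$, so $Y,Y'\ge3$. The method is to write $\tau(a)$ in (8) as a minimum of explicit terms by (7), (5), (6). Call a term *harmless at $a$* if it is $\ge2$ when $|a|\le\frac{k+1}2$, and $\ge1$ when $|a|=\frac{k+2}2$. If all terms at $a$ are harmless, then $q(a)=0$ by the bounds after (8). In general, those bounds on $q(a)$ may be derived from lower bounds on the remaining terms alone. Also $q(0)=0$, as $\tau(0)=m\ge2$. Below $1\le a,\alpha\le\lfloor\frac{k+2}2\rfloor$; the positive side means the $\tau(a)$, the negative side the $\tau(-\alpha)$.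

For $k$ odd we write $K=\frac{k+1}2$, so $k=2K-1$ and $a,\alpha\le K$. For $k$ even we write $s=\frac k2$, so $a,\alpha\le s+1=\frac{k+2}2$; harmless then means $\ge2$ at indices up to $s$ and $\ge1$ at $s+1$.

### 13.1 The terms in Range B

**Step 21.** This step lists the terms of $\tau$ in Range B and removes the harmless ones. By (7),
$$\tau(a)+a=\min\big(g(Yk-(\nu+a)),\,g(Y'k+(\nu'+a))\big),$$
$$\tau(-\alpha)+\alpha=\min\big(g(Yk+(\alpha-\nu)),\,g(Y'k+(\nu'-\alpha))\big).$$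

*Applicability of (5), (6).* On the positive side we need $\nu+a\le\frac{3k-1}2$ and $\nu'+a\le\frac{3k+1}2$.

* Case I: $\nu+a\le\frac{k-1}2+\frac{k+2}2$, so $\nu+a\le k$. Next, $\nu'+a\le\frac{3k+2}4+\frac{k+2}2=\frac{5k+6}4\le\frac{3k+1}2$ if $k\ge4$. If $k=3$, then $\rho=1$, $\nu'\le\frac{k+1+\rho}2$ gives $\nu'\le2$, and $a\le2$; the sum is at most $4\le5$.
* Case II: $\nu+a\le\frac{3k-1}4+\frac{k+2}2=\frac{5k+3}4\le\frac{3k-1}2$ if $k\ge5$. If $k=3$, $\nu\le2$ and $a\le2$, with sum at most $4=\frac{3k-1}2$. If $k=4$, $\nu\le2$ and $a\le3$, with sum at most $5\le\frac{11}2$. And $\nu'+a\le\frac k2+\frac{k+2}2=k+1\le\frac{3k+1}2$.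

On the negative side, $|\alpha-\nu|$ and $|\nu'-\alpha|$ are at most $k$. As $Y,Y'\ge3$, all arguments of $g$ are nonnegative, and the two arguments in each minimum sum to $n$, so (7) applies.

*Positive side.* The terms for $\tau(a)$ are $Y+\nu$ and $Y'+\nu'$, which are harmless, and
$$A(a)=Y-1-a+|k-\nu-a|,\qquad B(a)=Y'+1-a+|k-\nu'-a|.$$

*Negative side.* The terms for $\tau(-\alpha)$ are
$$A'(\alpha)=Y-\alpha+|\nu-\alpha|,\qquad B'(\alpha)=Y'-\alpha+|\nu'-\alpha|,$$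
and the following harmless ones:

* if $\alpha\le\nu$: $Y-1+k-\nu\ge2$;
* if $\alpha>\nu$: $Y+1+k+\nu-2\alpha\ge Y-1\ge2$;
* if $\alpha\le\nu'$: $Y'+1+k-\nu'\ge2$;
* if $\alpha>\nu'$: $Y'-1+k+\nu'-2\alpha$, which is $\ge Y'+\nu'-2\ge2$ for $\alpha\le\frac{k+1}2$, and $=Y'+\nu'-3\ge1$ for $\alpha=\frac{k+2}2$ (recall $\nu'\ge1$).

### 13.2 Range B: four subcases

**Step 22.** This step bounds $Q$ in Range B, according to the parity of $k$ and to whether $h\ge k+3$ or $h=k+2$.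

*(i) $k$ odd, $h\ge k+3$.* Then $Y,Y'\ge K+1$.

Positive side: $B(a)\ge K+2-a\ge2$. Further $A(a)\ge K-a+|2K-1-\nu-a|$, so $A(K)\ge|K-1-\nu|$, $A(K-1)\ge1+|K-\nu|$, and $A(a)\ge2$ for $a\le K-2$. If $\nu=K-1$: $q(K)\le2$, $q(K-1)=0$. If $\nu=K$: $q(K)\le1$, $q(K-1)\le1$. Otherwise $q(K)\le1$, $q(K-1)=0$. The total is at most $2$.

Negative side: $A',B'\ge K+1-\alpha$, so only $\alpha=K$ can contribute, at most $1$. Hence $Q\le3$.

*(ii) $k$ odd, $h=k+2$* (Case I). Then $Y=K+1$, $Y'=K$, $\nu\le\frac{k-1}2=K-1$.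

Positive side: $2K-1-\nu-a\ge0$, so $A(a)=3K-1-\nu-2a$. Thus $A(K)=K-1-\nu$, and $A(a)\ge2$ for $a\le K-1$. Also $B(a)\ge K+1-a$, so $B(K)\ge1$ and $B(a)\ge2$ for $a\le K-1$. So the total is at most $2$, and at most $1$ if $\nu\le K-2$.

Negative side: $A'(\alpha)=K+1-\alpha+|\nu-\alpha|\ge2$ for all $\alpha$ (at $\alpha=K$ it is $1+K-\nu\ge2$). Next, $B'(K)=|\nu'-K|$, $B'(K-1)=1+|\nu'-K+1|$, and $B'(\alpha)\ge2$ for $\alpha\le K-2$. If $\nu'=K$, the total is at most $2+0$. If $\nu'=K-1$, it is at most $1+1$. Otherwise it is at most $1$.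

If $\nu\le K-2$, then $Q\le1+2$. If $\nu=K-1$ and $\rho\ge2$, then $\nu'\ge K+1$ and $Q\le2+1$. The remaining case $\nu=K-1$, $\rho=1$ means $n=n_k$ and $m=Y+\nu=2K=k+1$, and this equals $F$ as $\beta=2k+2$. It is the exception in the proposition.

*(iii) $k$ even, $h\ge k+3$.* Then $Y\ge s+2$, $Y'\ge s+1$.

Positive side: $B(a)\ge s+2-a$ is harmless. $A(a)\ge s+1-a+|2s-\nu-a|$, so $A(s)\ge1+|s-\nu|$, $A(s+1)\ge|s-1-\nu|$, and $A(a)\ge2$ for $a\le s-1$. So $q(s)\le1$ with $q(s)\ne0$ only if $\nu=s$, and $q(s+1)\le1$ with $q(s+1)\ne0$ only if $\nu=s-1$. The total is at most $1$.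

Negative side: $A'(\alpha)\ge s+2-\alpha$ is harmless. $B'(\alpha)\ge s+1-\alpha$, so only $\alpha=s$ and $\alpha=s+1$ can contribute, at most $1$ each. The total is at most $2$, and $Q\le3$.

*(iv) $k$ even, $h=k+2$.* Then $Y=Y'=s+1$ and $\nu\le s-1$ (in Case I, $2\nu\le k-1$; in Case II, $\sigma=\varepsilon=0$, $\nu=\nu'$, $2\nu'\le k-1$).

Positive side: $B(a)\ge s+2-a$ is harmless. $2s-\nu-a\ge0$, so $A(a)=3s-\nu-2a$; thus $A(s)=s-\nu\ge1$ and $A(a)\ge3$ for $a\le s-1$. So $q(s)\le1$ and $q(s+1)\le1$. The total is at most $2$.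

Negative side: $A'(s)=1+s-\nu\ge2$, $A'(s+1)=s+1-\nu\ge2$, and $A'(\alpha)\ge s+1-\alpha\ge2$ for $\alpha\le s-1$. Next, $B'(s)=1+|\nu'-s|$, $B'(s+1)=|\nu'-s-1|$, and $B'(\alpha)\ge2$ for $\alpha\le s-1$. So $q(-s)\ne0$ only if $\nu'=s$, and then it is at most $1$; $q(-s-1)\ne0$ only if $\nu'=s+1$, and then it is at most $1$. The total is at most $1$, and $Q\le3$.

### 13.3 Range A

**Step 23.** This step does the same for $j=mk$. Here $2\le m\le h/2$; put $H=h-m\ge h/2\ge3$. In Case I, $m\le Y-1$ gives $H\ge Y'+1\ge\lfloor\frac{k+2}2\rfloor+1$. In Case II, either $h\ge k+3$, or ($k$ even, $h=k+2$, $\sigma=0$). By (7),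
$$\tau(a)+a=\min(g(mk-a),\,g(Hk+\rho+a)),\qquad\tau(-\alpha)+\alpha=\min(g(mk+\alpha),\,g(Hk+\rho-\alpha));$$
all arguments are nonnegative and each pair sums to $n$. Formulas (5), (6) apply, because $m\ge2$, $H\ge3$, $a,\alpha\le\frac{k+2}2\le k$ and $|\rho|\le\frac k2$. Indeed the offsets $a,\alpha$ and the nonnegative ones among $\pm(|\rho|-a)$, $\pm(|\rho|-\alpha)$ are at most $k$. In Case I, $\rho+a\le k+1\le\frac{3k+1}2$. In Case II, $\sigma+\alpha\le\frac{k-1}2+\frac{k+2}2$, so $\sigma+\alpha\le k$.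

*Positive side, $g(mk-a)$.* The terms for $\tau(a)$ are $m$ (harmless) and $m-1+k-2a$.

*Positive side, $g(Hk+\rho+a)$.* All terms are harmless:

* Case I: $H+\rho\ge2$, and $H+1-a+|k-\rho-a|\ge H+1-\lfloor\frac{k+2}2\rfloor\ge2$.
* Case II, $a\ge\sigma$: $H-\sigma$, and $H+1+k+\sigma-2a\ge H-1\ge2$. Here $H-\sigma\ge\frac{k+3}2-\frac{k-1}2=2$ if $h\ge k+3$, and $H-\sigma=H\ge3$ otherwise.
* Case II, $a<\sigma$: $H+\sigma-2a>H-\sigma\ge2$, and $H-1+k-\sigma\ge2$.

*Contribution of $m-1+k-2a$.*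

* $k$ odd: the term is $m-2$ at $a=K$, and $\ge m\ge2$ for $a\le K-1$. So the positive total is at most $2,1,0$ for $m=2$, $m=3$, $m\ge4$.
* $k$ even: the term is $m-1$ at $a=s$, $\ge m+1$ for $a<s$, and $m-3$ at $a=s+1$. So the positive total is at most $1+1$ for $m=2$, at most $0+1$ for $m=3$, and $0$ for $m\ge4$.

*Negative side, $g(mk+\alpha)$.* The terms are $m$, and $m+1+k-2\alpha$, which is $\ge m\ge2$ for $\alpha\le\frac{k+1}2$ and $=m-1\ge1$ for $\alpha=\frac{k+2}2$. Both are harmless.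

*Negative side, $g(Hk+\rho-\alpha)$, Case I.*

* If $\alpha\le\rho$: the terms are $H+\rho-2\alpha\ge H-\alpha$, and $H+1+k-\rho\ge2$.
* If $\alpha>\rho$: the terms are $H-\rho\ge H-\alpha$, and $H-1+k+\rho-2\alpha$, which is $\ge H+\rho-2\ge2$ for $\alpha\le\frac{k+1}2$ and $=H+\rho-3\ge1$ for $\alpha=\frac{k+2}2$, so it is harmless.

So only a term $\ge H-\alpha$ matters. For $k$ odd, $H-\alpha\ge K+1-\alpha$, so only $\alpha=K$ can contribute, at most $1$. For $k$ even, $H-\alpha\ge s+2-\alpha$ is harmless. Hence in Case I, $Q\le2+1=3$.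

*Negative side, $g(Hk-(\sigma+\alpha))$, Case II.* The terms are $H+\sigma\ge2$ and $E(\alpha)=H-1+k-\sigma-2\alpha$.

* $k$ odd: $h\ge k+3$, $\sigma\le K-1$, $H\ge K+1$. So $E(K)=H-2-\sigma\ge0$, and $E(\alpha)\ge H-\sigma\ge2$ for $\alpha\le K-1$. The negative total is at most $2$. For $m=2$, $H=h-2\ge k+1=2K$ gives $E(K)\ge K-1\ge1$, and the negative total is at most $1$. Hence $Q\le2+1$ if $m=2$, and $Q\le1+2$ if $m\ge3$.
* $k$ even: $E(\alpha)\ge E(s)=H-1-\sigma\ge2$ for $\alpha\le s$. (If $h\ge k+3$, then $H\ge s+2$ and $\sigma\le s-1$. If $h=k+2$, then $\sigma=0$ and $H\ge3$.) At $\alpha=s+1$ the contribution is at most $1$. So $Q\le2+1=3$.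

Proposition 7 is proved. $\square$

## 14. All $n>n_k$ $(k\ge3)$

**Step 24.** This step assembles Theorem 2(a). Let $k\ge3$ and $n>n_k$. Then $(n,k)\ne(16,3)$, as $16=n_3$, and the exception in Proposition 7 does not occur. By Proposition 5 for $m=0,1$, and by Propositions 6 and 7 for $2\le m\le F$, for each $m\in\{0,\dots,F\}$ there is $j$ with $f(j)=m$ and $\Delta(j)=P(j)-Q(j)>0$. By (2), $GP(n,k)$ is not $\ell$-distance-balanced for $1\le\ell\le F+1=D-1$. For $\ell=D$ it is, by Step 19.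

## 15. The threshold graphs $GP(k(k+2),k)$, $k\ge4$ even, and $GP((k+1)^2,k)$, $k$ odd

By Step 19, $D=F+2$ here too, so $\ell=D$ is always balanced.

**Step 25 ($k\ge4$ even, $n=k(k+2)$).** This step shows that balance survives exactly at $\ell=1$ and $\ell=D$. Here $h=k+2$, $\rho=0$, $N=h$, $\beta=2k+1$, $F=k$, $D=k+2$. There are exactly $h$ residues $bk$ $(0\le b<h)$, with $\iota(bk)=\min(b,h-b)=f(bk)$ by (9); all other $i$ have $\iota(i)=\infty$, as $k\mid n$.

* $\ell=1$: $f(j)=0$ only for $j=0$. $P(0)=2h=2(k+2)=Q(0)$ by Step 17, so $\Delta(0)=0$ and the graph is $1$-distance-balanced; and $1<D$.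
* $\ell=2$: take $j=k$. Since $h$ is even, $f(bk)\equiv b\pmod2$, so all $t_k(bk)=f((b-1)k)-f(bk)$ are $\pm1$, and $P(k)=k+2\ne k+3=Q(k)$. Not balanced.
* $3\le\ell\le D-1$: by Propositions 6 and 7, $\Delta(j)>0$ for some $j$ with $f(j)=\ell-1$. Not balanced.

**Step 26 ($k$ odd, $n=(k+1)^2$: where $f$ is maximal).** This step shows that $f(j)=F$ only at $j=n/2$. Let $K=\frac{k+1}2\ge2$. Then $n=4K^2$, $h=k+2=2K+1$, $\rho=1$, $N=k+3=2K+2$, $\beta=2k+2=4K$, $F=k+1=2K$, $D=k+3$.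

Let $0\le j\le n$, $j=bk+r$, $0\le r<k$, $f(j)=2K$. By Step 16, $g(j)+g(n-j)\le4K$, and both summands are at least $f(j)=2K$; so $g(j)=g(n-j)=2K$. If $r=0$, then $g(j)+g(n-j)\le h+1=2K+2<4K$ (the case $r<\rho$ of Step 16), a contradiction. For $r\ge1$, $g(j)=b+\min(r,k+1-r)$. Also $n-j=(h-b)k-(r-1)$ and
$$g(n-j)\le h-b+\min(r-1,k-r);$$
for $b<h$ these are the values at $h-b$ and $h-b-1$, and if $b=h$, then $r=1$ and $g(n-j)=0$. So
$$\min(r,k+1-r)+\min(r-1,k-r)\ge4K-h=2K-1 .$$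
The two minima are at most $K$ and $K-1$, so both bounds are attained, which forces $r=K$. Then $b+K=2K$, so $b=K$ and $j=K(k+1)=2K^2=n/2$. Conversely, $g(n/2)=g(Kk+K)=\min(2K,\,K+1+k-K)=2K$, so $f(n/2)=2K$.

**Step 27 ($k$ odd, $n=(k+1)^2$: $\ell=k+2$ is balanced).** This step shows $\Delta(n/2)=0$. Let $j=n/2=Kk+K$. As $n$ is even and $k$ is odd, every representation $a+kb\equiv i$ has $|a|+|b|\equiv i\pmod2$. So $\iota-f$ (where finite) and $c-f$ are even, and there are no $\psi$-terms.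

*$P$.* If $\iota(i)=f(i)=|b|$ with $i\equiv bk$, then $|b|\le F=k+1=h-1$, and by (9) $\min(|b|,N-|b|)=|b|$, so $|b|\le N/2=K+1$. By Step 15 the elements with $\iota=f$ are therefore exactly $bk$, $|b|\le K+1$; they are distinct as $\rho\ne0$. Since $n/2\equiv-n/2$, $f(n/2+bk)=f(n/2-bk)$. For $0\le b\le K$,
$$f(n/2-bk)=\min\big(g((K-b)k+K),\,g((K+b)k+K)\big)=\min(2K-b,2K+b)=2K-b,$$
so $t=2K-2b$ at $\pm bk$. For $b=K+1$, $n/2-bk=K-k=-(K-1)$, so $f(n/2\pm bk)=K-1$ and $t=(K-1)-(K+1)=-2$. Hence only $b=\pm K$ contribute, with $t=0$, and $P(n/2)=4$.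

*$Q$.* The elements with $c=f$ are $\pm a$, $0\le a\le K$ (Step 14). We have $g(n/2-a)=g(Kk+K-a)=\min(2K-a,2K+a)=2K-a$. Also $g(n/2+a)\ge2K-a$: if $a\le K-1$, then $K+a\le k$ and $g(Kk+K+a)=\min(2K+a,2K-a)$; if $a=K$, then $g(n/2+K)=g((K+1)k+1)=K+2\ge K$. So $f(n/2\pm a)=2K-a$, and $\tau(\pm a)=2K-2a$. Only $a=\pm K$ contribute, with $\tau=0$, and $Q(n/2)=4$.

Thus $\Delta(n/2)=0$. By Step 26 and (2), $GP((k+1)^2,k)$ is $(k+2)$-distance-balanced, and $k+2<D=k+3$.

**Step 28 ($k$ odd, $n=(k+1)^2$: all other $\ell<D$ fail).** This step completes Theorem 2(b). For $\ell=1,2$: not balanced, by Proposition 5. For $3\le\ell\le k+1$ and $k\ge5$: not balanced, by Propositions 6 and 7, since $m=\ell-1\le k<F$. For $(n,k)=(16,3)$ Proposition 7 does not apply, and we need $m=2,3$. Here $K=2$; the values $f(0),\dots,f(8)$ are $0,1,2,1,2,3,2,3,4$. By Step 27, $\iota=f$ exactly at $0,\pm3,\pm6,\pm7$ (as $9\equiv-7$), $c=f$ exactly at $0,\pm1,\pm2$,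 and there are no $\psi$-terms.

| $j$ | $f(j)$ | $t_j$ at $0,3,-3,6,-6,7,-7$ | $P$ | $t_j$ at $0,1,-1,2,-2$ | $Q$ |
|---|---|---|---|---|---|
| 6 | 2 | $2,0,2,-2,0,-2,-2$ | 4 | $2,2,2,0,2$ | 2 |
| 5 | 3 | $3,1,3,-1,1,-1,-1$ | 5 | $3,1,1,-1,1$ | 4 |

So $GP(16,3)$ is not balanced for $\ell=3,4$. This proves Theorem 2(b) for $k\ge3$. Together with Sections 5 and 7 for $k=2$, Step 19 for part (c) and Step 24 for part (a), Theorem 2 holds for all $k\ge2$, and Theorem 1 follows from it as shown in Section 2. $\blacksquare$
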